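# Numerical semigroups whose circuits are minimal: four classes and one ultrametric condition on least common multiples

## 1. Four classes of numerical semigroups, and the guess that they differ

Take a numerical semigroup with minimal generators $a_1,\dots,a_n$. The relations among the generators form an ideal of binomials, and there are several natural finite lists of "important" binomials in it: those that can occur in a minimal generating system, those that can occur in a reduced Gröbner basis, those that are primitive, and those that involve only two variables. For a general semigroup these lists are different. We may ask for semigroups in which two of the lists agree, or in which one is contained in another, and each such demand defines a class of semigroups. There is also a purely arithmetic class, defined with greatest common divisors and no ideal at all. The question is whether four classes obtained in this way coincide.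

The answer that one would first guess is no. One of the conditions restricts only $\binom n2$ binomials, the circuits, while another one restricts every primitive binomial. One condition is about Gröbner bases, another about gcd's of initial segments of the generators. So the conditions carry very different amounts of information, and a small example should separate them. Section 2 tests this guess. First we need precise definitions.

Let $A=\{a_1,\dots,a_n\}$ be the minimal generating set of the numerical semigroup $\mathcal S=\langle A\rangle=\{u_1a_1+\dots+u_na_n:u_i\in\mathbb N\}$, so $\gcd(A)=1$. Let $\mathbb K$ be a field and $\mathbb K[\mathbf x]=\mathbb K[x_1,\dots,x_n]$. The $A$-degree of $x^u=x_1^{u_1}\cdots x_n^{u_n}$ is $\deg_A x^u=u_1a_1+\dots+u_na_n$. The toric ideal of $A$ is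
$$I_A=\langle x^u-x^v:\deg_A x^u=\deg_A x^v\rangle .$$
It is the kernel of the map $\mathbb K[\mathbf x]\to\mathbb K[t]$, $x_i\mapsto t^{a_i}$. Indeed, the kernel is homogeneous for the $A$-degree, and a polynomial that is homogeneous of degree $b$ lies in the kernel exactly when its coefficients sum to $0$, that is, when it is a linear combination of differences of monomials of degree $b$. In particular $I_A$ is prime, the binomials of degree $b$ in $I_A$ span its degree-$b$ part $(I_A)_b$, and the two terms of a binomial of $I_A$ have the same $A$-degree. Binomials are always nonzero and are identified up to sign.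

**Definition (fiber, fiber graph).** The fiber of $b$ is the finite set of monomials of $A$-degree $b$. In its graph, two monomials are adjacent if they share a variable. For $A=\{3,4,5\}$ with variables $x,y,z$, the fiber of $10$ is $\{z^2,x^2y\}$, and its graph has no edge.

**Definition (universal Markov basis).** $\mathcal M_A$ is the union of all minimal systems of binomial generators of $I_A$.

**Definition (Graver basis).** A binomial $x^u-x^v\in I_A$ is primitive if there is no other binomial $x^{u'}-x^{v'}\in I_A$ with $x^{u'}\mid x^u$ and $x^{v'}\mid x^v$. $\operatorname{Gr}_A$ is the set of primitive binomials. The two terms of a primitive binomial have disjoint supports: if $x_i$ divided both terms, dividing both by $x_i$ would give another binomial of $I_A$. For $A=\{3,4,5\}$, the binomial $z^4-x^4y^2$ is not primitive, because of $z^2-x^2y$.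

**Definition (universal Gröbner basis).** $\mathcal U_A$ is the union of the reduced Gröbner bases of $I_A$ over all monomial orders. Recall that in a reduced Gröbner basis the initial terms are the minimal generators of the initial ideal, and no other term lies in the initial ideal.

**Definition (circuits).** $\mathcal C_A$ is the set of binomials $x^{u^+}-x^{u^-}\in I_A$ such that $u=u^+-u^-\ne0$ has minimal support among the nonzero integer vectors $w$ with $\sum_iw_ia_i=0$, and the coordinates of $u$ are relatively prime. For a numerical semigroup these are exactly the binomials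
$$x_i^{a_j/\gcd(a_i,a_j)}-x_j^{a_i/\gcd(a_i,a_j)}\qquad(i\ne j).$$
The degree of this circuit is $\operatorname{lcm}(a_i,a_j)$. For $A=\{3,4,5\}$ the circuits are $x^4-y^3$, $x^5-z^3$, $y^5-z^4$, of degrees $12,15,20$.

**Definition (free, universally free).** For an arrangement $(a_{\sigma(1)},\dots,a_{\sigma(n)})$ of $A$ put $d_k=\gcd(a_{\sigma(1)},\dots,a_{\sigma(k)})$. The semigroup is free for this arrangement if
$$\frac{d_{k-1}}{d_k}\,a_{\sigma(k)}\in\langle a_{\sigma(1)},\dots,a_{\sigma(k-1)}\rangle\qquad\text{for }k=2,\dots,n.$$
It is universally free if it is free for every arrangement of its minimal generating set. For example, $\langle4,5,6\rangle$ is free for $(4,6,5)$, since $2\cdot6=12\in\langle4\rangle$ and $2\cdot5=10\in\langle4,6\rangle$. It is not free for $(5,6,4)$, since there the condition at $k=3$ is $4\in\langle5,6\rangle$. So it is not universally free.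

**Definition (the four classes).** $\mathcal F_1$ consists of the semigroups with $\mathcal M_A=\operatorname{Gr}_A$; $\mathcal F_2$ of those with $\mathcal C_A=\mathcal U_A$; $\mathcal F_3$ of the universally free ones; $\mathcal F_4$ of those with $\mathcal C_A\subseteq\mathcal M_A$.

It is known that $\mathcal F_1\cup\mathcal F_3\subseteq\mathcal F_4$ and $\mathcal F_2\subseteq\mathcal F_3$. Against our guess, there is a conjecture that the four families are equal; it comes from Ignacio García Marco, Pedro A. García-Sánchez, Ignacio Ojeda, Christos Tatakis, "Universally free numerical semigroups", arXiv:2303.06474 (2023). The proof below is self-contained and does not use the two quoted inclusions.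

## 2. The semigroups $\langle3,4,5\rangle$, $\langle6,10,15\rangle$ and $\langle10,12,15\rangle$ by hand

In the computations we use two facts, proved in Section 4. The first is that a binomial of $I_A$ lies in $\mathcal M_A$ if and only if its two terms lie in different connected components of the graph of their fiber. The second is that $\mathcal C_A\subseteq\mathcal U_A\subseteq\operatorname{Gr}_A$ and $\mathcal M_A\subseteq\operatorname{Gr}_A$.

For $n=1$ we have $A=\{1\}$ and $I_A=0$; all the lists are empty and freeness is an empty condition. For $n=2$, $A=\{a,b\}$ with $a,b$ coprime, $I_A$ is generated by $x^b-y^a$, and all the lists equal $\{x^b-y^a\}$. Freeness says $ab\in\langle a\rangle$ and $ab\in\langle b\rangle$. So for $n\le2$ all four conditions hold, and a separating example needs three generators. Call the variables $x,y,z$.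

**The set $\{3,4,5\}$.** All four conditions fail.

The monomials $y^5,\ x^4y^2,\ x^5z,\ z^4$ all have degree $20$, and consecutive ones share $y$, $x$, $z$. So the terms of the circuit $y^5-z^4$ are connected in the fiber of $20$, and this circuit is not in $\mathcal M_A$. This excludes $\mathcal F_4$. It also excludes $\mathcal F_1$, since the circuit is in $\operatorname{Gr}_A$. For the arrangement $(4,5,3)$ freeness would need $3\in\langle4,5\rangle$, which is false; this excludes $\mathcal F_3$. Finally, take the lex order with $z>x>y$. The fiber of $10$ is $\{z^2,x^2y\}$, with $x^2y$ smaller, and the fiber of $5$ is $\{z\}$. So $z^2$ is a minimal generator of the initial ideal, $x^2y$ is not in the initial ideal, and $z^2-x^2y$ is in the reduced Gröbner basis. It is not a circuit, which excludes $\mathcal F_2$.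

**The set $\{6,10,15\}$.** All four conditions hold.

Suppose $6a+10b+15c=0$. Reducing modulo $5,3,2$ gives $a=5a'$, $b=3b'$, $c=2c'$, and then $a'+b'+c'=0$. One of $a',b',c'$ is positive and another one is negative (unless all vanish), so the corresponding binomial is divided, in the sense of primitivity, by one of $x^5-y^3$, $x^5-z^2$, $y^3-z^2$. Hence $\operatorname{Gr}_A=\mathcal C_A$, and therefore $\mathcal U_A=\mathcal C_A$. The fiber of $30$ is $\{x^5,y^3,z^2\}$ without edges, so $\mathcal C_A\subseteq\mathcal M_A$, and $\mathcal M_A=\operatorname{Gr}_A$. For freeness, the condition at $k=2$ always holds, because $\frac{d_1}{d_2}a_{\sigma(2)}=\operatorname{lcm}(a_{\sigma(1)},a_{\sigma(2)})$. At $k=3$ we need $2\cdot15$, $3\cdot10$, $5\cdot6$ to be in the semigroup of the other two generators, and $30$ is a multiple of every generator.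

**The set $\{10,12,15\}$.** All four conditions hold, but in a less uniform way.

Suppose $10a+12b+15c=0$. Reducing modulo $3,5,2$ gives $a=3a'$, $b=5b'$, $c=2c'$, and then $a'+2b'+c'=0$. If $a'$ and $c'$ have opposite signs, $x^3-z^2$ lies below the binomial. Otherwise $a'$ and $c'$ have the same sign or one of them is zero, $b'$ has the opposite sign, and $|a'|+|c'|=2|b'|\ge2$. Hence
$$\operatorname{Gr}_A=\{x^3-z^2,\ x^6-y^5,\ z^4-y^5,\ x^3z^2-y^5\}.$$
The fiber of $30$ is $\{x^3,z^2\}$. The fiber of $60$ is $\{x^6,x^3z^2,z^4,y^5\}$, with components $\{x^6,x^3z^2,z^4\}$ and $\{y^5\}$. So all four primitive binomials are in $\mathcal M_A$, and $\mathcal F_1$, $\mathcal F_4$ hold. The fourth one is not a circuit. Is it in $\mathcal U_A$? For every monomial order one of $x^3,z^2$ is the initial term of $x^3-z^2$, so $x^3z^2$ has a proper divisor in the initial ideal. Hence $x^3z^2$ is neither a minimal generator of the initial ideal nor outside of it, and $x^3z^2-y^5\notin\mathcal U_A$. So $\mathcal U_A=\mathcal C_A$. For freeness at $k=3$ we need $3\cdot10=30\in\langle12,15\rangle$, $5\cdot12=60\in\langle10,15\rangle$ and $2\cdot15=30\in\langle10,12\rangle$,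 all true.

So the guess has failed in the smallest cases: the four conditions stand or fall together. Moreover the three examples show a pattern in the degrees of the circuits, that is, in the numbers $\operatorname{lcm}(a_i,a_j)$:
$$\{3,4,5\}:\ 12,15,20;\qquad\{6,10,15\}:\ 30,30,30;\qquad\{10,12,15\}:\ 30,60,60 .$$

## 3. Why comparing the lists is not enough, and the condition on $\operatorname{lcm}(a_i,a_j)$

A natural attack is to compare the lists directly and to prove a cycle of implications among the four conditions. Some steps cost nothing: if $\mathcal M_A=\operatorname{Gr}_A$, then $\mathcal C_A\subseteq\operatorname{Gr}_A=\mathcal M_A$, so $\mathcal F_1\subseteq\mathcal F_4$. The way back from $\mathcal F_4$ or $\mathcal F_2$ to $\mathcal F_1$ is where this attack stops. The set $\{10,12,15\}$ shows the reason. The primitive binomial $x^3z^2-y^5$ lies neither in $\mathcal C_A$ nor in $\mathcal U_A$. The conditions $\mathcal C_A\subseteq\mathcal M_A$ and $\mathcal C_A=\mathcal U_A$ do not mention it, while $\mathcal M_A=\operatorname{Gr}_A$ demands that it be in $\mathcal M_A$. To get from one to the other, we must first extract from the hypothesis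 some information on the integers $a_i$ themselves, strong enough to determine the whole Graver basis.

The pattern above says what this information should be. Write $L_{ij}=\operatorname{lcm}(a_i,a_j)$.

**Condition (T).** For all distinct $i,j,k$, among $L_{ij},L_{ik},L_{jk}$ two are equal and the third divides them.

This is an ultrametric condition: every triangle is isosceles, and its third side is below the two equal ones, in the sense of divisibility. For $n\le2$ it is empty.

**Theorem A.** For a numerical semigroup $\mathcal S=\langle A\rangle$ with minimal generating set $A$, the following are equivalent: $\mathcal S\in\mathcal F_1$; $\mathcal S\in\mathcal F_2$; $\mathcal S\in\mathcal F_3$; $\mathcal S\in\mathcal F_4$; $A$ satisfies (T). In particular $\mathcal F_1=\mathcal F_2=\mathcal F_3=\mathcal F_4$, and the conjecture is true.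

The two directions are of different nature. A violation of (T) is carried by three generators, and three generators suffice to destroy each of the four properties (Section 5). In the other direction we have information on triples only, while a primitive binomial, or a path in a fiber, may involve all the variables at once; checking triples separately does not control them. The remedy is to use (T) as one uses an ultrametric: "being closer than the maximal distance" is an equivalence relation. The relation $L_{ij}\neq\operatorname{lcm}(A)$ will split $A$ into classes that are again, after scaling, sets satisfying (T), and arithmetic modulo suitable coprime numbers will make the classes almost independent of each other (Sections 6 to 8).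

## 4. Fibers, standard monomials, and the inclusions among the lists

The facts of this section hold for every finite set $A$ of positive integers with $\gcd(A)=1$. For a finite set $B$ of positive integers with $\gcd(B)=g$ we put $I_B=I_{B/g}$, and likewise for the lists; scaling changes nothing but the degrees.

**Standard monomials.** Fix a monomial order $<$. A monomial is standard if it is not in $\operatorname{in}_<(I_A)$. We claim that a monomial is standard if and only if it is the $<$-smallest monomial of its fiber; hence each fiber contains exactly one standard monomial. Suppose $x^u\in\operatorname{in}_<(I_A)$, so $x^u=\operatorname{in}(f)$ with $f\in I_A$ (up to a scalar). The component of $f$ of degree $\deg_Ax^u$ lies in $I_A$, so its coefficients sum to $0$, and it contains a second monomial. That monomial occurs in $f$, so it is smaller than $x^u$, and $x^u$ is not smallest in its fiber. Conversely, if $x^v<x^u$ is in the fiber of $x^u$, then $x^u-x^v\in I_A$ has initial term $x^u$.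

**Fact 1.** A binomial $x^u-x^v\in I_A$ of degree $b$ is in $\mathcal M_A$ if and only if $x^u$ and $x^v$ lie in different connected components of the fiber graph of $b$.

**Proof.** Let $J_b$ be the ideal generated by the homogeneous elements of $I_A$ of degree $<b$. We first decide which binomials of degree $b$ are in $J_b$.

If two monomials of the fiber share $x_i$, their difference is $x_i$ times an element of $I_A$ of lower degree, so it is in $J_b$. Adding up along a path, we see that the difference of two monomials in one component is in $J_b$. Conversely, $(J_b)_b$ is spanned by elements $x^w(x^p-x^q)$ with $w\ne0$ and $x^p-x^q\in I_A$, since every homogeneous element of $I_A$ is a combination of binomials of its degree. The two terms of such an element are adjacent, or rather share a variable of $x^w$, so they lie in the same component. Hence for each component $C$ the linear form "sum of the coefficients of the monomials in $C$" vanishes on $(J_b)_b$. If $x^u\in C$ and $x^v\notin C$, this form takes the value $1$ on $x^u-x^v$, so $x^u-x^v\notin J_b$.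

Now we use graded Nakayama: a set $G$ of homogeneous elements of $I_A$ is a minimal generating system if and only if in each degree $b$ its elements of degree $b$ give a basis of $(I_A)_b/(J_b)_b$. (If they span this quotient for all $b$, then induction on $b$ shows that $G$ generates; conversely, if $G$ generates, its elements of degree $b$ span $(I_A)_b$ modulo $(J_b)_b$. Minimality corresponds to linear independence.) Since binomials span $(I_A)_b$, a binomial of degree $b$ not in $J_b$ can be completed by binomials to a basis of $(I_A)_b/(J_b)_b$, and choosing binomial bases in the other degrees we get a minimal binomial generating system that contains it. A binomial in $J_b$ is zero in the quotient and belongs to no such system. $\square$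

**Fact 2.** $\mathcal M_A,\mathcal U_A,\mathcal C_A\subseteq\operatorname{Gr}_A$ and $\mathcal C_A\subseteq\mathcal U_A$. Every primitive binomial supported on exactly two variables is a circuit.

**Proof.** We treat the claims one by one.

**The inclusion $\mathcal M_A\subseteq\operatorname{Gr}_A$.** Suppose $x^u-x^v\in I_A$ is not primitive, and let $x^{u'}-x^{v'}$ be another binomial of $I_A$ with $x^{u'}\mid x^u$, $x^{v'}\mid x^v$. Then $u',v'\ne0$: if one were $0$, both terms would have degree $0$ and be equal to $1$. Also $u'\ne u$ and $v'\ne v$: if $u'=u$, then $x^{v'}$ divides $x^v$ and has the same degree, so $v'=v$, and similarly with the roles exchanged. Consider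
$$x^u,\qquad x^{u-u'+v'},\qquad x^v .$$
All three have the same degree. The first two share $x^{u-u'}\ne1$, the last two share $x^{v'}\ne1$. So $x^u$ and $x^v$ are in one component, and by Fact 1 the binomial is not in $\mathcal M_A$.

**The inclusion $\mathcal U_A\subseteq\operatorname{Gr}_A$.** For each minimal generator $x^u$ of $\operatorname{in}_<(I_A)$, let $x^v$ be the standard monomial of its fiber. The binomials $x^u-x^v$ obtained in this way form the reduced Gröbner basis, by its uniqueness. Let $x^{u'}-x^{v'}\in I_A$ with $x^{u'}\mid x^u$ and $x^{v'}\mid x^v$. As a divisor of a standard monomial, $x^{v'}$ is standard. There is one standard monomial per fiber, so $x^{u'}\in\operatorname{in}_<(I_A)$. By minimality of $x^u$ we get $u'=u$, and then $v'=v$ by degrees. So $x^u-x^v$ is primitive.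

**Two variables.** A binomial of $I_A$ with disjoint supports, supported on $x_i$ and $x_j$, has the form $x_i^p-x_j^q$ with $pa_i=qa_j$. Hence $(p,q)$ is a positive integer multiple of the exponent pair of the circuit on $i,j$. It follows that a circuit is primitive, since any binomial below it would again be of this form, with exponents at least as large; so $\mathcal C_A\subseteq\operatorname{Gr}_A$. It also follows that a primitive binomial on two variables, whose supports are disjoint, is equal to the circuit, which lies below it.

**The inclusion $\mathcal C_A\subseteq\mathcal U_A$.** The ideal $I_A\cap\mathbb K[x_i,x_j]$ is spanned by binomials. Such a binomial is a monomial times some $x_i^{kp}-x_j^{kq}$, where $x_i^p-x_j^q$ is the circuit, so it is a multiple of the circuit. Thus the ideal is generated by the circuit. Take a lex order with all other variables larger than $x_i,x_j$. By the elimination theorem, the elements of the reduced Gröbner basis of $I_A$ in $\mathbb K[x_i,x_j]$ form the reduced Gröbner basis of this principal ideal, so the circuit is among them. $\square$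

## 5. Three generators that violate (T) destroy all four properties

We first put three integers in a normal form in which (T) can be read off.

**Lemma 3.** Let $a_1,a_2,a_3$ be positive integers with gcd $g$. Put $d_3=\gcd(a_1,a_2)/g$, and similarly $d_1=\gcd(a_2,a_3)/g$, $d_2=\gcd(a_1,a_3)/g$. Then
$$a_1=g\,d_2d_3e_1,\qquad a_2=g\,d_1d_3e_2,\qquad a_3=g\,d_1d_2e_3$$
with $e_1,e_2,e_3$ pairwise coprime. With $D=g\,d_1d_2d_3$ we have $d_ka_k=De_k$ and $L_{ij}=De_ie_j$. If $\sum_ku_ka_k=0$ with $u_k\in\mathbb Z$, then $d_k\mid u_k$ for each $k$.

For $(10,12,15)$ we have $g=1$, $(d_1,d_2,d_3)=(3,5,2)$, $(e_1,e_2,e_3)=(1,2,1)$, $D=30$. For $(3,4,5)$ all $d_k$ are $1$ and $(e_1,e_2,e_3)=(3,4,5)$.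

**Proof.** Dividing by $g$, we may assume $g=1$. A common divisor of two of the $d_k$ divides all three of the $a$'s, so the $d_k$ are pairwise coprime. Both $d_2$ and $d_3$ divide $a_1$, so $d_2d_3\mid a_1$, and similarly for $a_2,a_3$; this defines the $e_k$. From
$$d_3=\gcd(a_1,a_2)=d_3\gcd(d_2e_1,d_1e_2)$$
we get $\gcd(e_1,e_2)=1$, and $L_{12}=a_1a_2/d_3=d_1d_2d_3e_1e_2$. The other pairs are similar, and $d_ka_k=De_k$ is visible. Finally, $d_1$ divides $a_2$ and $a_3$, so it divides $u_1a_1=-(u_2a_2+u_3a_3)$. Since $\gcd(d_1,a_1)=\gcd(a_1,a_2,a_3)=1$, we get $d_1\mid u_1$. The rest follows by symmetry. $\square$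

Order the triple so that $e_1\le e_2\le e_3$. If $e_2=1$, then $e_1=1$, so $L_{12}=D$ and $L_{13}=L_{23}=De_3$, and (T) holds for the triple. If $e_2\ge2$, coprimality gives $e_1\ne e_2$ and $e_2\neq e_3$, so $e_1<e_2<e_3$. Then $L_{12}<L_{13}<L_{23}$, and (T) fails. Hence
$$\text{a triple violates (T) if and only if, suitably ordered, } 1\le e_1<e_2<e_3.\tag{1}$$

**Proposition 4.** If $\mathcal S\in\mathcal F_1\cup\mathcal F_2\cup\mathcal F_3\cup\mathcal F_4$, then $A$ satisfies (T).

**Proof.** Suppose (T) fails. After relabeling, $a_1,a_2,a_3$ violate (T), with $e_1<e_2<e_3$ as in (1). We show that $\mathcal S$ is in none of the classes. The useful observation is that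
$$\deg_A\bigl(x_1^{d_1\alpha}x_2^{d_2\beta}x_3^{d_3\gamma}\bigr)=D(\alpha e_1+\beta e_2+\gamma e_3),$$
so that the three variables, raised to the powers $d_k$, behave as if their degrees were $e_1,e_2,e_3$.

**Step 1: $\mathcal S\notin\mathcal F_4$.** We exhibit a circuit whose terms are connected in their fiber. In the fiber of $De_2e_3$ take the monomials above with $(\alpha,\beta,\gamma)$ equal to
$$(0,e_3,0),\quad(e_2,e_3-e_1,0),\quad(e_3,0,e_2-e_1),\quad(0,0,e_2).$$
Each of these satisfies $\alpha e_1+\beta e_2+\gamma e_3=e_2e_3$, and all entries are nonnegative. As $e_3-e_1>0$ and $e_2-e_1>0$, consecutive monomials share $x_2$, $x_1$, $x_3$, respectively. So the endpoints $x_2^{d_2e_3}$ and $x_3^{d_3e_2}$ are connected. Their difference is a binomial of degree $De_2e_3=L_{23}$ on the variables $x_2,x_3$, so it is the circuit on $2,3$. By Fact 1 this circuit is not in $\mathcal M_A$. The presence of further variables $x_4,\dots,x_n$ does no harm: it can only add monomials and edges.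

**Step 2: $\mathcal S\notin\mathcal F_1$.** If $\mathcal M_A=\operatorname{Gr}_A$, then $\mathcal C_A\subseteq\operatorname{Gr}_A=\mathcal M_A$ by Fact 2, so $\mathcal S\in\mathcal F_4$, which Step 1 excludes.

**Step 3: $\mathcal S\notin\mathcal F_3$.** We find an arrangement that is not free. In an arrangement that begins with $a_2,a_3,a_1$, the condition at $k=3$ says
$$\frac{\gcd(a_2,a_3)}{g}\,a_1=d_1a_1=\beta a_2+\gamma a_3\qquad\text{with }\beta,\gamma\in\mathbb N.$$
By Lemma 3, $\beta=d_2\beta'$ and $\gamma=d_3\gamma'$. Dividing by $D$ we get $e_1=\beta'e_2+\gamma'e_3$ with $(\beta',\gamma')\ne(0,0)$, so $e_1\ge e_2$, a contradiction.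

**Step 4: $\mathcal S\notin\mathcal F_2$.** We find a monomial order whose reduced Gröbner basis contains a binomial in three variables. Take a lex order with all $x_k$ $(k\ge4)$ larger than $x_3$, and $x_3>x_1>x_2$. Let $c$ be the least positive integer with $ce_3\in\langle e_1,e_2\rangle$.

First we bound $c$. If $e_1=1$, then $c=1$, and $c<e_2$. If $e_1\ge2$, then
$$(e_1-1)e_3\ge(e_1-1)(e_2+1)=e_1e_2+e_1-e_2-1>e_1e_2-e_1-e_2 .$$
By Sylvester's theorem, every integer larger than $e_1e_2-e_1-e_2$ lies in $\langle e_1,e_2\rangle$. So $(e_1-1)e_3\in\langle e_1,e_2\rangle$ and $c\le e_1-1<e_2$. In all cases $c<e_2$.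

Next we find the smallest monomial in the fiber of $Dce_3$. Writing $ce_3=\alpha e_1+\beta e_2$ with $\alpha,\beta\in\mathbb N$, we see that the fiber contains the monomial $x_1^{d_1\alpha}x_2^{d_2\beta}$, in $x_1,x_2$ only. In our lex order such a monomial is smaller than every monomial that involves another variable, so the smallest monomial of the fiber is some $x_1^px_2^q$. From $d_3c\,a_3=pa_1+qa_2$ and Lemma 3 we get $p=d_1\alpha$, $q=d_2\beta$ with (new) $\alpha,\beta\in\mathbb N$ and $\alpha e_1+\beta e_2=ce_3$. We claim that $\alpha>0$ and $\beta>0$.

If $\alpha=0$, then $e_2\mid ce_3$, so $e_2\mid c$ by coprimality, contradicting $0<c<e_2$. If $\beta=0$ and $e_1\ge2$, then $e_1\mid ce_3$, so $e_1\mid c$, contradicting $0<c\le e_1-1$. If $e_1=1$, then $c=1$ and $\alpha+\beta e_2=e_3$. Lex-minimality means that $\alpha$ is as small as possible, that is, $\alpha$ is the remainder of $e_3$ modulo $e_2$; so $\alpha<e_2<e_3$ and $\beta>0$.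

Finally we check that $x_3^{d_3c}$ is a minimal generator of the initial ideal. It lies in the fiber of $Dce_3$ and is not the smallest monomial there, so it is nonstandard. Suppose that some $x_3^k$ with $0\le k<d_3c$ is not the smallest monomial of its fiber. A lex-smaller monomial in that fiber involves no $x_j$ with $j\ge4$ and has the form $x_1^{p'}x_2^{q'}x_3^{k'}$ with $k'\le k$. If $k'=k$, then equality of degrees forces $p'=q'=0$, and the two monomials coincide. So $k'<k$ and $(k-k')a_3=p'a_1+q'a_2$. By Lemma 3, $d_3\mid k-k'$, $d_1\mid p'$, $d_2\mid q'$, and dividing by $D$ we get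
$$\frac{k-k'}{d_3}\,e_3\in\langle e_1,e_2\rangle,\qquad0<\frac{k-k'}{d_3}<c,$$
contradicting the choice of $c$. So all proper divisors of $x_3^{d_3c}$ are standard.

Hence $x_3^{d_3c}-x_1^px_2^q$ with $p,q>0$ is an element of the reduced Gröbner basis. It involves three variables and is not a circuit, so $\mathcal C_A\ne\mathcal U_A$. $\square$

For $\{3,4,5\}$ Step 4 gives $c=2$ and $z^2-x^2y$, and Step 1 gives the path of Section 2.

## 6. Splitting a set that satisfies (T)

From here on we start from (T). We work with a class of sets that is closed under taking subsets and scaling, so that induction on $n$ is possible.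

**Definition (the class $\mathcal T$).** $\mathcal T$ is the class of finite nonempty sets $A$ of positive integers with $\gcd(A)=1$, no element dividing another, and (T).

A minimal generating set that satisfies (T) is in $\mathcal T$, since no minimal generator divides another. If $A\in\mathcal T$ and $\emptyset\ne B\subseteq A$, then $B/\gcd(B)\in\mathcal T$. If $A\in\mathcal T$ and $|A|=1$, then $A=\{1\}$. For $A\in\mathcal T$ we write $n=|A|$ and $L=\operatorname{lcm}(A)$.

**Lemma 5.** Let $A\in\mathcal T$, $n\ge2$. There are a partition of $\{1,\dots,n\}$ into $r\ge2$ classes $C_1,\dots,C_r$ and pairwise coprime integers $P_1,\dots,P_r$ with $L=\prod_sP_s$ such that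

- for $i\in C_s$ we have $a_i=\frac L{P_s}b_i$, and $B_s:=\{b_i:i\in C_s\}\in\mathcal T$;
- $\ell_s:=\operatorname{lcm}(B_s)$ divides $P_s$, and $m_s:=P_s/\ell_s\ge2$;
- for $i\ne j$ we have $L_{ij}=L$ if and only if $i,j$ are in different classes.

For $\{10,12,15\}$ we have $L=60$. Only $\operatorname{lcm}(10,15)=30$ differs from $L$, so the classes are those of $\{10,15\}$ and $\{12\}$. Here $P_1=12$, $B_1=\{2,3\}$, $\ell_1=6$, $m_1=2$, and $P_2=5$, $B_2=\{1\}$, $\ell_2=1$, $m_2=5$.

**Proof.** **Step 1: the maximum $L$ is attained from every $i$.** By (T), any two of the numbers $L_{ij}$ $(j\ne i)$, for fixed $i$, are comparable under divisibility. So they form a chain, and since $n\ge2$ their lcm is $L$. Hence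
$$\text{for every } i \text{ there is } j\ne i \text{ with } L_{ij}=L.\tag{2}$$

**Step 2: the classes.** Let $i\approx j$ if $i=j$ or $L_{ij}\ne L$. We show that this is transitive. For distinct $i,j,k$, (T) implies that $L_{ik}$ divides $L_{ij}$ or $L_{jk}$: either $L_{ik}$ is the third number, which divides the two equal ones, or it is one of the two equal ones, and the other of these is $L_{ij}$ or $L_{jk}$. So if $L_{ik}=L$, then $L_{ij}=L$ or $L_{jk}=L$. Thus $\approx$ is an equivalence relation. Let $C_1,\dots,C_r$ be its classes; the third item of the lemma holds by definition. By (2), $r\ge2$.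

**Step 3: each prime belongs to one class.** Let $p$ be a prime dividing $L$ and $v=v_p(L)>0$. If $i,j$ are in different classes, then $L_{ij}=L$, so $\max(v_p(a_i),v_p(a_j))=v$. Hence all $i$ with $v_p(a_i)<v$ lie in a single class. Such $i$ exist, since $\gcd(A)=1$ gives some $i$ with $v_p(a_i)=0$. Call this class $C_{s(p)}$, and put
$$P_s=\prod_{p\,:\,s(p)=s}p^{v_p(L)} .$$
The $P_s$ are pairwise coprime with product $L$.

**Step 4: the sets $B_s$.** Let $i\in C_s$. For every prime $p$ with $s(p)\ne s$ we have $v_p(a_i)=v_p(L)$. So $\frac L{P_s}$ divides $a_i$, and $a_i=\frac L{P_s}b_i$ with $b_i\mid P_s$, because $a_i\mid L$. For each prime $p\mid P_s$ some $i$ has $v_p(a_i)=0<v_p(L)$, and this $i$ is in $C_s$; then $p\nmid b_i$. Since all $b_i$ divide $P_s$, this shows $\gcd(B_s)=1$. Condition (T) and the antichain property are scale invariant and pass from $A$ to $B_s$. So $B_s\in\mathcal T$, and clearly $\ell_s\mid P_s$.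

**Step 5: $\ell_s\ne P_s$.** If $C_s=\{i\}$, then $b_i=1=\ell_s$, since $\gcd(B_s)=1$. If $P_s$ were also $1$, then $a_i=L$ would be a multiple of the other elements of $A$, which is impossible since $n\ge2$. If $|C_s|\ge2$, then (2) applied to $B_s$ gives $i\ne j$ in $C_s$ with $\operatorname{lcm}(b_i,b_j)=\ell_s$. Then $\frac L{P_s}\ell_s=L_{ij}\ne L$, so $\ell_s\ne P_s$. In both cases $m_s\ge2$. $\square$

## 7. Arithmetic modulo the $P_s$: how degrees and fibers decompose

Keep the notation of Lemma 5, for $A\in\mathcal T$ with $n\ge2$. For a monomial write $x^u=\prod_sx^{u^s}$ with $x^{u^s}$ in the variables of $C_s$. Then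
$$\deg_Ax^u=\sum_s\frac L{P_s}\deg_{B_s}x^{u^s}.$$
The point of the coprime $P_s$ is that a congruence between $A$-degrees decouples into one congruence per class:
$$\begin{gathered}\text{if }\deg_Ax^u-\deg_Ax^v=kL\text{ with }k\in\mathbb Z,\text{ then}\\ \deg_{B_s}x^{u^s}-\deg_{B_s}x^{v^s}=k_sP_s\text{ with }k_s\in\mathbb Z\text{ and }\sum_sk_s=k.\end{gathered}\tag{3}$$
To see this, let $\delta_s$ be the difference of the $B_s$-degrees, so $\sum_t\frac L{P_t}\delta_t=kL$. Modulo $P_s$ the right side and all terms with $t\ne s$ vanish, since $P_s\mid L/P_t$ for $t\neq s$. So $P_s\mid\frac L{P_s}\delta_s$, and $L/P_s$ is coprime to $P_s$; hence $\delta_s=k_sP_s$. Substituting, $\sum_sk_sL=kL$.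

The next lemma extracts factors of degree $L$ from a monomial. It is the tool by which we recognize that a binomial is not primitive.

**Lemma 6.** Let $A\in\mathcal T$ and $\deg_Ax^u-\deg_Ax^v=kL$ with $k\ge0$. Then $x^u$ is divisible by a product of $k$ (not necessarily distinct) monomials of degree $L$.

**Proof.** Induction on $n$. If $n=1$, then $A=\{1\}$, $L=1$, and $x^u=x_1^{u_1}$ with $u_1\ge k$. Let $n\ge2$ and take the $k_s$ of (3). For each $s$ with $k_s>0$ we have
$$\deg_{B_s}x^{u^s}-\deg_{B_s}x^{v^s}=k_sP_s=k_sm_s\ell_s .$$
Since $|B_s|<n$, induction shows that $x^{u^s}$ is divisible by a product of $k_sm_s$ monomials of $B_s$-degree $\ell_s$. Multiplying them in groups of $m_s$ we get $k_s$ monomials of $B_s$-degree $m_s\ell_s=P_s$, that is, of $A$-degree $L$, whose product divides $x^{u^s}$. Different $s$ use different variables, so altogether we get $\sum_{k_s>0}k_s\ge\sum_sk_s=k$ monomials of degree $L$ whose product divides $x^u$. $\square$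

Let $F_s$ be the set of monomials in the variables of $C_s$ of $B_s$-degree $P_s$. It is nonempty: $b_i\mid P_s$, so it contains $x_i^{P_s/b_i}$ for $i\in C_s$. We need two statements on fibers, one for the top degree $L$ and one for the degrees that come from a single class:
$$\text{the $A$-fiber of $L$ is the disjoint union of }F_1,\dots,F_r;\tag{4}$$
$$\text{for }0\le h<P_s,\text{ the $A$-fiber of }\tfrac L{P_s}h\text{ equals the $B_s$-fiber of }h.\tag{5}$$

For (4), let $\deg_Ax^u=L$ and apply (3) with $x^v=1$, $k=1$. Each $\deg_{B_s}x^{u^s}=k_sP_s$ with $k_s\ge0$ and $\sum_sk_s=1$. So exactly one $k_s$ is $1$, the others are $0$, and $x^u=x^{u^s}\in F_s$. Conversely, elements of $F_s$ have $A$-degree $\frac L{P_s}P_s=L$. The $F_s$ are disjoint because they consist of nonconstant monomials in different variables.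

For (5), let $\deg_Ax^u=\frac L{P_s}h$ and $t\ne s$. Modulo $P_t$, the number $\frac L{P_s}h$ vanishes, and so do all terms $\frac L{P_w}\deg_{B_w}x^{u^w}$ with $w\ne t$. So $P_t\mid\frac L{P_t}\deg_{B_t}x^{u^t}$, hence $P_t\mid\deg_{B_t}x^{u^t}$. If this degree were positive, it would be at least $P_t$, and $\deg_Ax^u\ge L>\frac L{P_s}h$, a contradiction. So $x^u=x^{u^s}$, and $\deg_{B_s}x^{u^s}=h$. The converse is clear.

## 8. The Graver basis of a set in $\mathcal T$

Now the whole Graver basis can be determined by recursion, and it turns out to be contained in $\mathcal M_A$.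

**Proposition 7.** Let $A\in\mathcal T$. Then $A$ is the minimal generating set of $\langle A\rangle$, $\mathcal M_A=\operatorname{Gr}_A$, the degree of every element of $\operatorname{Gr}_A$ divides $L$, and for $n\ge2$
$$\operatorname{Gr}_A=\bigcup_s\operatorname{Gr}_{B_s}\ \cup\ \{x^u-x^v:\ x^u\in F_s,\ x^v\in F_t,\ s\ne t\}.\tag{6}$$

For $\{10,12,15\}$ we have $F_1=\{x^6,x^3z^2,z^4\}$, $F_2=\{y^5\}$, $\operatorname{Gr}_{B_1}=\{x^3-z^2\}$, $\operatorname{Gr}_{B_2}=\emptyset$, in agreement with Section 2.

**Proof.** Induction on $n$. For $n=1$ we have $A=\{1\}$ and $I_A=0$, and everything is trivial; the fiber of $1$ is $\{x_1\}$. Let $n\ge2$.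

**Step 1: minimality.** We show, as part of the induction, that the fiber of each $a_i$ is $\{x_i\}$; this means that $a_i$ is not in the semigroup generated by the other elements. Let $i\in C_s$. Then $b_i\le\ell_s<P_s$, so by (5) the $A$-fiber of $a_i=\frac L{P_s}b_i$ equals the $B_s$-fiber of $b_i$, which is $\{x_i\}$ by induction.

**Step 2: every primitive binomial is on the right side of (6).** Let $x^u-x^v$ be primitive, and take the $k_s$ of (3) with $k=0$, so $\sum_sk_s=0$.

Suppose all $k_s$ are $0$. Choose $s$ with $(u^s,v^s)\ne(0,0)$. The supports of $x^u$ and $x^v$ are disjoint, so $x^{u^s}\neq x^{v^s}$, and $x^{u^s}-x^{v^s}$ is a binomial of $I_A$ because the two terms have equal $B_s$-degree. By primitivity it equals $x^u-x^v$. It is primitive in $I_{B_s}$, because binomials of $I_{B_s}$ are binomials of $I_A$. So $x^u-x^v\in\operatorname{Gr}_{B_s}$.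

Otherwise $k_s>0$ and $k_t<0$ for some $s\ne t$. Lemma 6 for $B_s$, applied with the difference $k_sP_s=k_sm_s\ell_s$, shows that $x^{u^s}$ is divisible by a product of $k_sm_s\geq m_s$ monomials of $B_s$-degree $\ell_s$; the product of $m_s$ of them is a monomial $x^{u'}\in F_s$ that divides $x^u$. In the same way, with the roles of $u$ and $v$ exchanged and the difference $-k_tP_t=(-k_t)m_t\ell_t$, Lemma 6 for $B_t$ gives $x^{v'}\in F_t$ that divides $x^v$. Both have $A$-degree $L$, and they are different since they are nonconstant monomials in different variables. So $x^{u'}-x^{v'}$ is a binomial of $I_A$, and primitivity gives $x^u=x^{u'}$, $x^v=x^{v'}$.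

**Step 3: degrees, and the right side of (6) is contained in $\mathcal M_A$.** Take an element of $\operatorname{Gr}_{B_s}$. By induction it lies in $\mathcal M_{B_s}$, and its $B_s$-degree $\delta$ divides $\ell_s$. Its $A$-degree $\frac L{P_s}\delta$ divides $\frac L{P_s}\ell_s$, and so it divides $L$. As $\delta\le\ell_s<P_s$, (5) says that the $A$-fiber of $\frac L{P_s}\delta$ equals the $B_s$-fiber of $\delta$. The fiber graphs are the same, so by Fact 1 for $B_s$ and for $A$, the binomial lies in $\mathcal M_A$. Now let $x^u\in F_s$ and $x^v\in F_t$ with $s\ne t$. The degree is $L$. By (4) the fiber is the disjoint union of the $F_w$, and monomials of different $F_w$ share no variable. So $x^u$ and $x^v$ are in different components, and $x^u-x^v\in\mathcal M_A$ by Fact 1.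

**Step 4: conclusion.** By Steps 2, 3 and Fact 2,
$$\operatorname{Gr}_A\subseteq(\text{right side of (6)})\subseteq\mathcal M_A\subseteq\operatorname{Gr}_A,$$
so all three sets are equal. $\square$

## 9. From (T) to all four classes

Let $A$ be the minimal generating set of $\mathcal S$, and suppose it satisfies (T). Then $A\in\mathcal T$. We show that $\mathcal S$ is in all four classes; with Proposition 4 this proves Theorem A.

**Step 1: $\mathcal S\in\mathcal F_1$ and $\mathcal S\in\mathcal F_4$.** By Proposition 7 and Fact 2, $\mathcal M_A=\operatorname{Gr}_A\supseteq\mathcal C_A$.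

**Step 2: rigid monomials.** To prove $\mathcal U_A\subseteq\mathcal C_A$ we isolate the property of the terms of a Gröbner basis element that excluded $x^3z^2$ in Section 2. Call a monomial $w$ rigid if any two proper divisors of $w$ of equal degree coincide. For $A=\{10,12,15\}$ the monomial $x^3z^2$ is not rigid, because $x^3$ and $z^2$ have degree $30$. The monomial $x^6$ is rigid, as is every power of one variable, since its divisors have different degrees.

**Lemma 8.** Let $A\in\mathcal T$ and let $w$ be rigid of degree $kL$ with $k\ge2$. Then $w$ is a power of one variable.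

**Proof.** Induction on $n$; the case $n=1$ is trivial. Let $n\ge2$. By Lemma 6 with $x^v=1$, $w$ is divisible by a product of $k$ monomials of degree $L$, and comparison of degrees gives $w=w_1\cdots w_k$ with $\deg_Aw_i=L$. As $k\ge2$, the $w_i$ are proper divisors of $w$, of equal degree. So they coincide, and $w=w_1^k$. By (4), $w_1\in F_s$ for some $s$. Hence $w$ involves only variables of $C_s$, and its $B_s$-degree is $kP_s=km_s\ell_s$ with $km_s\ge2$. On monomials in these variables the $A$-degree is $\frac L{P_s}$ times the $B_s$-degree, so $w$ is rigid for $B_s$. By induction $w$ is a power of one variable. $\square$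

**Step 3: $\mathcal S\in\mathcal F_2$.** By Fact 2 only $\mathcal U_A\subseteq\mathcal C_A$ is needed. Let $x^u-x^v$ be an element of a reduced Gröbner basis, with initial term $x^u$. All proper divisors of $x^u$ are standard, because $x^u$ is a minimal generator of the initial ideal. All divisors of $x^v$ are standard, because $x^v$ is. Since there is one standard monomial per degree, both $x^u$ and $x^v$ are rigid.

By Fact 2, $x^u-x^v\in\operatorname{Gr}_A$. Apply (6): either $x^u$ and $x^v$ lie in $F_s$ and $F_t$ with $s\ne t$, or $x^u-x^v\in\operatorname{Gr}_{B_s}$ for some $s$. In the second case apply (6) to $B_s$, and so on. The sets become smaller, and a set with one element has an empty Graver basis, so the first case occurs at some stage. Thus there is a set $A'\in\mathcal T$, a scaled subset of $A$, with classes $C'_s$ and associated $B'_s$, $P'_s=m'_s\ell'_s$, $F'_s$, such that $x^u\in F'_s$ and $x^v\in F'_t$ for some $s\ne t$. The $B'_s$-degree of $x^u$ is $P'_s=m'_s\ell'_s$ with $m'_s\ge2$. On monomials in the variables of $C'_s$ the $A$-degree and the $B'_s$-degree are proportional, so $x^u$ is rigid for $B'_s$. By Lemma 8 for $B'_s$, with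 $k=m'_s$, $x^u$ is a power of one variable. In the same way $x^v$ is a power of one variable, and it is a different variable since $s\ne t$. So $x^u-x^v$ is a primitive binomial on two variables, hence a circuit by Fact 2.

**Step 4: $\mathcal S\in\mathcal F_3$.** Consider the $k$-th condition for an arrangement, and let $B=\{a_{\sigma(1)},\dots,a_{\sigma(k)}\}$, so $\gcd(B)=d_k$ and $B/d_k\in\mathcal T$. Dividing the condition $\frac{d_{k-1}}{d_k}a_{\sigma(k)}\in\langle a_{\sigma(1)},\dots,a_{\sigma(k-1)}\rangle$ by $d_k$, we see that it is a statement on $B/d_k$ and its element $a_{\sigma(k)}/d_k$; the gcd of the other elements of $B/d_k$ is $d_{k-1}/d_k$. So the next lemma suffices.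

**Lemma 9.** If $A\in\mathcal T$, $n\ge2$, and $i$ is any index, then
$$\gcd(A\setminus\{a_i\})\cdot a_i\in\langle A\setminus\{a_i\}\rangle.\tag{7}$$

**Proof.** Induction on $n$. Let $i\in C_s$. Since $\gcd(B_t)=1$, we have $\gcd(a_j:j\in C_t)=L/P_t$ for every $t$. So
$$\gcd(a_j:j\notin C_s)=\gcd(L/P_t:t\ne s)=P_s .$$
For the last equality, each $L/P_t$ with $t\ne s$ is divisible by $P_s$, with quotient the product of the $P_w$, $w\ne s,t$. A prime dividing all these quotients would divide some $P_w$ with $w\ne s$, but it does not divide the quotient for $t=w$, by coprimality.

If $C_s=\{i\}$, then $b_i=1$, and $\gcd(A\setminus\{a_i\})\,a_i=P_s\cdot\frac L{P_s}=L$. This is a multiple of every $a_j$, and there is some $j\ne i$.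

If $|C_s|\ge2$, let $g=\gcd(B_s\setminus\{b_i\})$. It divides $P_s$, since every $b_j$ does. As $L/P_s$ is coprime to $P_s$,
$$\gcd(A\setminus\{a_i\})=\gcd\Bigl(\frac L{P_s}g,\ P_s\Bigr)=\gcd(g,P_s)=g .$$
By induction, $gb_i\in\langle B_s\setminus\{b_i\}\rangle$. Multiplying by $L/P_s$ we get $ga_i\in\langle A\setminus\{a_i\}\rangle$. $\square$

This completes the proof of Theorem A. $\blacksquare$

Let $\mathcal F$ denote the common class. Condition (T) concerns triples and is scale invariant, and a subset of a minimal generating set is, after division by its gcd, again a minimal generating set. So Theorem A also shows: $\mathcal S\in\mathcal F$ if and only if for every $3$-subset $B\subseteq A$ the semigroup $\langle B/\gcd B\rangle$ is in $\mathcal F$.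

## 10. Weighted trees, Betti degrees, Hilbert series and Frobenius numbers

Lemma 5 splits a set in $\mathcal T$ into smaller ones, and we may split again until only singletons are left. The record of this process is a tree with weights $m_s$, and conversely every suitable weighted tree occurs. This classifies the semigroups in $\mathcal F$.

**Definition (weighted trees).** Consider pairs $(\Gamma,m)$ where $\Gamma$ is a finite rooted tree with leaves labeled $1,\dots,n$, every non-leaf vertex has at least two children, and each non-root vertex $v$ has a weight $m_v\ge2$, such that $\gcd(m_u,m_v)=1$ whenever neither of $u,v$ is an ancestor of the other. Write $v\preceq w$ if $v$ lies on the path from the root to $w$ (including $w$). All products of weights are over non-root vertices. Let $r_w$ be the number of children of an internal vertex $w$. Pairs are considered up to isomorphism respecting labels and weights.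

For example, let the root have two children: a leaf of weight $5$, and an internal vertex of weight $2$ whose children are leaves of weights $3$ and $2$. The internal vertex of weight $2$ is an ancestor of the leaf of weight $2$, so the coprimality condition allows this. Multiplying for each leaf the weights that are not on its path, we get $2\cdot3\cdot2=12$, $5\cdot2=10$, $5\cdot3=15$. This is our set $\{10,12,15\}$.

**Theorem B.**

(i) $(\Gamma,m)\mapsto A(\Gamma,m)=\{a_1,\dots,a_n\}$, $a_i=\prod_{v\not\preceq i}m_v$, is a bijection from such pairs onto the minimal generating sets, with a labeling of their elements, of the semigroups in $\mathcal F$.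

(ii) The set of degrees of minimal generators of $I_A$ is $\{\operatorname{lcm}(a_i,a_j):i\ne j\}=\{\beta_w:w\text{ internal}\}$, where $\beta_w=\prod_{v\not\preceq w}m_v$. The basis $\mathcal M_A=\operatorname{Gr}_A$ is given recursively by (6), and $\mathcal U_A=\mathcal C_A$ has $\binom n2$ elements.

(iii) We have
$$\sum_{s\in\mathcal S}t^s=\frac{\prod_{w\text{ internal}}(1-t^{\beta_w})^{r_w-1}}{\prod_{i=1}^n(1-t^{a_i})},$$
and the Frobenius number of $\mathcal S$ is $\sum_w(r_w-1)\beta_w-\sum_ia_i$.

By Theorem A and the minimality statement of Proposition 7, the minimal generating sets of the semigroups in $\mathcal F$ are exactly the sets in $\mathcal T$. For (i) we need the converse of Lemma 5.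

**Lemma 10.** Let $r\ge2$, let $P_1,\dots,P_r$ be pairwise coprime, and let $B_s\in\mathcal T$ be such that $\ell_s=\operatorname{lcm}(B_s)$ is a proper divisor of $P_s$. Put $L=\prod_sP_s$ and $A=\bigcup_s\frac L{P_s}B_s$. Then $A\in\mathcal T$, $\operatorname{lcm}(A)=L$, and the sets $\frac L{P_s}B_s$ are disjoint and correspond to the classes of $A$ in Lemma 5, with the given $P_s$ and $B_s$.

**Proof.** **Step 1: the gcd.** Since $\gcd(B_s)=1$, $\gcd(A)=\gcd_s(L/P_s)$. A prime dividing $P_s$ does not divide $L/P_s$, so this gcd is $1$.

**Step 2: the lcm's and (T).** Let $a_i\in\frac L{P_s}B_s$ and $a_j\in\frac L{P_t}B_t$ with $s\ne t$. All elements of $A$ divide $L$. Each prime $p\mid L$ has full valuation $v_p(L)$ in $a_i$ if $p\nmid P_s$, and in $a_j$ if $p\mid P_s$, because then $p\nmid P_t$. So $L_{ij}=L$; in particular $\operatorname{lcm}(A)=L$. If $i,j$ are in the same part, $L_{ij}$ divides $\frac L{P_s}\ell_s$, a proper divisor of $L$. For a triple inside one part, (T) holds by the assumption on $B_s$. For any other triple at least two of the three lcm's equal $L$, and the third divides $L$.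

**Step 3: the antichain property.** Inside a part it holds by assumption. Suppose $a_i\mid a_j$ (or $a_i=a_j$) for elements from different parts $s\ne t$ as above. Then $a_j=L_{ij}=L$, but $a_j=\frac L{P_t}b_j\le\frac L{P_t}\ell_t<L$, a contradiction. So $A\in\mathcal T$, and the parts are disjoint.

**Step 4: the data are recovered.** By Step 2, distinct $i,j$ are in the same part if and only if $L_{ij}\ne L$, so the parts are the classes. Moreover $\gcd(a_i:i\in C_s)=L/P_s$ determines $P_s$, and then $B_s$ is determined. The same formula holds for the data of Lemma 5, so they are the given ones. $\square$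

By Lemmas 5 and 10, the sets in $\mathcal T$ with $n\ge2$ correspond bijectively to unordered collections of data $(P_s,B_s)_s$ as in Lemma 10.

**Proof of Theorem B (i).** We prove by induction on $n$, for trees with leaves labeled by any set of $n$ labels, that the map is a bijection onto the sets in $\mathcal T$ with elements labeled by that set, and that $\operatorname{lcm}(A(\Gamma,m))=\prod_vm_v$. For $n=1$ the tree has one vertex, there are no weights, $A=\{1\}$, and the lcm is $1$.

Let $n\ge2$, and let $s=1,\dots,r$ be the children of the root, $r\ge2$. Let $\Gamma_s$ be the subtree rooted at $s$; its root $s$ is regarded as unweighted. Put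
$$B_s=A(\Gamma_s,m),\qquad\ell_s=\prod_{v\in\Gamma_s,\,v\ne s}m_v,\qquad P_s=m_s\ell_s=\prod_{v\in\Gamma_s}m_v .$$
The coprimality condition on $(\Gamma,m)$ says exactly that each $(\Gamma_s,m)$ satisfies it and that the $P_s$ are pairwise coprime: two vertices in different subtrees are never comparable, while $s$ is an ancestor of all other vertices of $\Gamma_s$. With $L=\prod_vm_v=\prod_sP_s$, the formula for $a_i$, for a leaf $i\in\Gamma_s$, says $a_i=\frac L{P_s}b_i$: all vertices outside $\Gamma_s$ contribute their weights, with product $L/P_s$; the vertex $s\preceq i$ does not contribute; and the remaining vertices of $\Gamma_s$ contribute $b_i$.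

By induction, $(\Gamma_s,m)\mapsto B_s$ is a bijection onto labeled sets in $\mathcal T$, with $\operatorname{lcm}(B_s)=\ell_s$. Given $B_s$, the choice of a weight $m_s\ge2$ is the choice of a multiple $P_s=m_s\ell_s$ of which $\ell_s$ is a proper divisor. So the pairs $(\Gamma,m)$ correspond bijectively to unordered collections $(P_s,B_s)_s$ as in Lemma 10, with labels, and these correspond bijectively to labeled sets $A\in\mathcal T$. Finally $\operatorname{lcm}(A)=L=\prod_vm_v$ by Lemma 10. $\square$

**Proof of Theorem B (ii).** Since $\mathcal M_A=\operatorname{Gr}_A$, the degrees of minimal generators are the degrees of the elements of $\operatorname{Gr}_A$. We use induction on $n$; for $n=1$ the sets of degrees are empty. Let $n\ge2$. By (6), the degrees that occur are $L$ (the $F_s$ are nonempty and $r\ge2$) and the numbers $\frac L{P_s}\delta$, where $\delta$ is a degree that occurs for $B_s$. On the side of the tree, no non-root vertex $v$ satisfies $v\preceq\text{root}$, so $\beta_{\text{root}}=\prod_vm_v=L$, and $L=L_{ij}$ for every pair $i,j$ from different classes. For an internal vertex $w$ of $\Gamma_s$, the vertices outside $\Gamma_s$ contribute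 $L/P_s$ to $\beta_w$, and $s\preceq w$ does not contribute, so $\beta_w$ is $\frac L{P_s}$ times the corresponding number for $\Gamma_s$. Likewise $\operatorname{lcm}(a_i,a_j)=\frac L{P_s}\operatorname{lcm}(b_i,b_j)$ for $i\neq j$ in $C_s$. So all three sets satisfy the same recursion, and they are equal. The equality $\mathcal M_A=\operatorname{Gr}_A$ and the recursion (6) are in Proposition 7, and $\mathcal U_A=\mathcal C_A$ was shown in Section 9. There is one circuit for each pair $\{i,j\}$. $\square$

**Proof of Theorem B (iii).** Let $H_{\mathcal S}(t)=\sum_{s\in\mathcal S}t^s$. If $n=1$, then $\mathcal S=\mathbb N$ and $H_{\mathbb N}=1/(1-t)$, in agreement with the formula, since there is no internal vertex. Let $n\ge2$, and let $\mathcal S_s=\langle B_s\rangle$, a numerical semigroup.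

**Step 1: Apéry sets.** Let $\operatorname{Ap}_s$ be the set of $w\in\mathcal S_s$ with $w-P_s\notin\mathcal S_s$. We have $P_s\in\mathcal S_s$, since $P_s$ is a multiple of the $b_i$. So in each residue class modulo $P_s$ the elements of $\mathcal S_s$ are the smallest one plus all nonnegative multiples of $P_s$, and $\operatorname{Ap}_s$ consists of these smallest elements, one for each class. Hence $\sum_{w\in\operatorname{Ap}_s}t^w=(1-t^{P_s})H_{\mathcal S_s}(t)$.

**Step 2: a normal form.** We claim that each element of $\mathcal S$ can be written uniquely as
$$kL+\sum_s\frac L{P_s}w_s,\qquad k\in\mathbb N,\ w_s\in\operatorname{Ap}_s,$$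
and that all such sums lie in $\mathcal S$. An element of $\mathcal S$ is $\sum_s\frac L{P_s}\sigma_s$ with $\sigma_s\in\mathcal S_s$. Write $\sigma_s=w_s+q_sP_s$ with $w_s\in\operatorname{Ap}_s$, $q_s\in\mathbb N$; this gives the form with $k=\sum_sq_s$. For uniqueness, reduce modulo $P_s$: only the term $\frac L{P_s}w_s$ survives, and $L/P_s$ is invertible modulo $P_s$, so the residue of $w_s$ modulo $P_s$ is determined. Then $w_s\in\operatorname{Ap}_s$ is determined, and finally $k$. All such sums lie in $\mathcal S$ since $L\in\mathcal S$ and $\frac L{P_s}\mathcal S_s\subseteq\mathcal S$.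

**Step 3: the recursion.** By Steps 1 and 2, with $t^{L/P_s}$ in place of $t$ in Step 1,
$$H_{\mathcal S}(t)=\frac1{1-t^L}\prod_s(1-t^L)H_{\mathcal S_s}(t^{L/P_s})=(1-t^L)^{r-1}\prod_sH_{\mathcal S_s}(t^{L/P_s}).\tag{8}$$
The factor $(1-t^L)^{r-1}$ is the contribution of the root, since $\beta_{\text{root}}=L$ and the root has $r$ children. By induction, and by the scaling of $\beta_w$ and $a_i$ with $L/P_s$, the factor $H_{\mathcal S_s}(t^{L/P_s})$ is the contribution of the internal vertices and leaves in $\Gamma_s$. This proves the formula.

**Step 4: the Frobenius number.** We have $H_{\mathcal S}(t)=\frac1{1-t}-\sum_{g\notin\mathcal S}t^g$, where the sum is over the finitely many gaps $g\in\mathbb N\setminus\mathcal S$. So the degree of $H_{\mathcal S}$ as a rational function, that is, the degree of the numerator minus that of the denominator, is the largest gap, or $-1$ if $\mathcal S=\mathbb N$. This is the Frobenius number. By the formula of Step 3 the degree is $\sum_w(r_w-1)\beta_w-\sum_ia_i$. $\square$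

For $\{10,12,15\}$ the tree has two internal vertices, with two children each, and $\beta=60,30$. So the Frobenius number is $60+30-37=53$.

**Example (the Betti degrees need not form a divisibility chain).** In $\{10,12,15\}$ the degrees $30\mid60$ of minimal generators form a chain. This is not so in general. Take $B_1=\{2,3\}$ and $P_1=12$, so $\ell_1=6$ and $m_1=2$, and $B_2=\{5,7\}$ and $P_2=175$, so $\ell_2=35$ and $m_2=5$. As $12$ and $175$ are coprime, Lemma 10 applies with $L=2100$ and gives
$$A=175\cdot\{2,3\}\cup12\cdot\{5,7\}=\{350,525,60,84\},$$
the minimal generating set of a semigroup in the common class $\mathcal F$. Its Betti degrees, that is, the degrees of minimal generators of $I_A$, are $\operatorname{lcm}(350,525)=1050$, $\operatorname{lcm}(60,84)=420$ and $L=2100$, and $420\nmid1050$. By Theorem B (iii) the Frobenius number is $2100+1050+420-(350+525+60+84)=3570-1019=2551$.
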